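\title{Percolation at the critical intensity in a scale-invariant hyperbolic random graph}

\begin{abstract}
The largest component of the KPKBV hyperbolic random graph $G(N;\alpha,\nu)$ is described by a continuum percolation model $\Gamma_{\alpha,\lambda}$ on a half-plane. For $\alpha=1$ this model has a critical intensity $\lambda_c\in(0,\infty)$. We prove the conjecture that $\Gamma_{1,\lambda_c}$ percolates, so that the limiting function $c(1,\nu)$ jumps at the critical value $\nu_c=\pi\lambda_c$. The model with $\alpha=1$ is scale invariant, and the probability that no edge between points of height less than $L$ passes over a given location is $L^{-\kappa(\lambda)}$ up to constant factors, with $\kappa$ continuous. We show that $\Gamma_{1,\lambda}$ percolates if and only if $\kappa(\lambda)\ge 1$, the borderline case included. We also prove that $\pi<\nu_c\le 4\pi\ln(2+\sqrt2)$ and bound the probability of long finite components for $\lambda\ge\lambda_c$.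
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The hyperbolic graph and its continuum model}

Let $\alpha>\frac12$ and $\nu>0$. The KPKBV random graph $G(N;\alpha,\nu)$, introduced by Krioukov, Papadopoulos, Kitsak, Vahdat and Bogu\~n\'a, is defined as follows. Put $R=2\ln(N/\nu)$ and let $\mathcal{D}_R$ be the disk of radius $R$ around the origin in the hyperbolic plane of curvature $-1$. Sample $N$ points of $\mathcal{D}_R$ independently, in polar coordinates $(r,\varphi)$: the angle $\varphi$ is uniform on $(0,2\pi]$, and the radius $r$ is independent of $\varphi$ with density $\alpha\sinh(\alpha r)/(\cosh(\alpha R)-1)$ on $[0,R]$. Two distinct points are joined if their hyperbolic distance is at most $R$.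

Most points lie near the boundary of the disk, and there the graph has a simpler description. The following computation is only a guide and is not used later. Put $y=R-r$ and $x=\frac12 e^{R/2}\varphi$. For large $R$ the depth $y$ has density close to $\alpha e^{-\alpha y}$, and the $N=\nu e^{R/2}$ points are spread over an $x$-range of length $\pi e^{R/2}$, which gives $\nu/\pi$ points per unit length. For large radii $r,r'$ and a small angle $\psi$ between two points, the hyperbolic law of cosines gives $\cosh d\approx e^{r+r'}\psi^2/8$, so that $d\le R$ becomes $\psi\le 2e^{(R-r-r')/2}$, that is, $|x-x'|\le e^{(y+y')/2}$.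

This leads to the continuum model. For $\alpha>\frac12$ and $\lambda>0$, let $\mathcal{P}_{\alpha,\lambda}$ be a Poisson process on $\mathbb{R}\times[0,\infty)$ with intensity $\lambda e^{-\alpha y}\,dx\,dy$, and let $\Gamma_{\alpha,\lambda}$ be the graph on $\mathcal{P}_{\alpha,\lambda}$ in which $(x,y)$ and $(x',y')$ are adjacent if and only if $|x-x'|\le e^{(y+y')/2}$. A point $(0,y)$ added to the process has on average $\lambda\int_0^\infty 2e^{(y+y')/2}e^{-\alpha y'}\,dy'$ neighbors, which is finite exactly when $\alpha>\frac12$. Let $\theta_{\alpha,\lambda}(y)$ be the probability that the added point $(0,y)$ lies in an infinite component. We say that $\Gamma_{\alpha,\lambda}$ \emph{percolates} if $\theta_{\alpha,\lambda}(y)>0$ for some (equivalently, every) $y\ge0$; for $\alpha=1$ the equivalence is proved in Lemma~\ref{lem:perc}. Averaging over the depth of a typical point, with the intensity found above, define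
\[
c(\alpha,\nu)=\int_0^\infty\theta_{\alpha,\nu\alpha/\pi}(y)\,\alpha e^{-\alpha y}\,dy .
\]

The following facts are known. Let $\mathcal{C}_1$ and $\mathcal{C}_2$ be the largest and second largest components of $G(N;\alpha,\nu)$. For $\alpha>\frac12$ and $\nu>0$, the ratio $|\mathcal{C}_1|/N$ converges in probability to a constant depending only on $\alpha$ and $\nu$, and $|\mathcal{C}_2|/N\to0$ in probability. For (almost) all values of $\alpha$ and $\nu$ the limit of $|\mathcal{C}_1|/N$ is $c(\alpha,\nu)$. When $\alpha=1$ there is a critical value $\nu_c\in(0,\infty)$ with $c(1,\nu)=0$ for $\nu<\nu_c$ and $c(1,\nu)>0$ for $\nu>\nu_c$. Equivalently, $\nu_c=\pi\lambda_c$, where $\Gamma_{1,\lambda}$ does not percolate for $\lambda<\lambda_c$ and percolates for $\lambda>\lambda_c$.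

\subsection{The case $\alpha=1$}

The value $\alpha=1$ is singled out by scaling. The map $(x,y)\mapsto(e^{-t}x,y-t)$ preserves adjacency, and it sends the points of $\mathcal{P}_{\alpha,\lambda}$ with $y\ge t$ to a Poisson process with intensity $\lambda e^{(1-\alpha)t}e^{-\alpha y}\,dx\,dy$. On larger and larger scales the model thus looks denser when $\alpha<1$ and sparser when $\alpha>1$, while for $\alpha=1$ it looks the same on every scale, with the same $\lambda$.

The question of this paper is what happens at the critical value itself. The function $c(1,\cdot)$ vanishes on $(0,\nu_c)$, so if it were continuous it would vanish at $\nu_c$. It is right-continuous for soft reasons (Theorem~\ref{thm:more}(c)), so $c(1,\nu_c)>0$ means that it jumps from $0$ to a positive value. The conjecture posed in \cite{FM} is that this is what happens: $c(1,\nu_c)>0$, or equivalently, $\Gamma_{1,\lambda_c}$ percolates. We prove it.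

From now on $\alpha=1$, and we use the \emph{height} $h=e^y\ge1$ as second coordinate. Then $\Gamma_{1,\lambda}$ lives on a Poisson process $\mathcal{P}$ on $\mathbb{R}\times[1,\infty)$ with intensity $\lambda\sigma$, where
\[
\sigma(dx\,dh)=h^{-2}\,dx\,dh,
\]
and $p=(x_p,h_p)$, $q=(x_q,h_q)$ are adjacent if and only if $|x_p-x_q|\le\sqrt{h_ph_q}$. Both $\sigma$ and the adjacency rule are invariant under horizontal translations and under the dilations $(x,h)\mapsto(sx,sh)$, $s>0$. An edge $pq$ with $x_p<x_q$ \emph{covers} $x\in\mathbb{R}$ if $x_p\le x<x_q$; its \emph{length} is $x_q-x_p$. For $L\ge1$ let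
\[
q(L)=q_\lambda(L)=\mathbb{P}\bigl(\text{no edge between two points of height less than $L$ covers $0$}\bigr).
\]
This is the probability that the part of the graph below height $L$ falls apart at the origin into a left and a right half. The \emph{span} of a finite component is the interval $[a,b]$, where $a$ and $b$ are the smallest and largest $x$-coordinates of its points.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $\lambda>0$ the limit
\[
\kappa(\lambda)=-\lim_{L\to\infty}\frac{\ln q_\lambda(L)}{\ln L}\in(0,\infty)
\]
exists. The function $\kappa$ is continuous on $(0,\infty)$, and $\Gamma_{1,\lambda}$ percolates if and only if $\kappa(\lambda)\ge1$.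
\end{theorem}

The inequality in the criterion is not strict, so the set of percolating intensities is closed.

\begin{corollary}\label{cor:conj}
The graph $\Gamma_{1,\lambda_c}$ percolates, and $c(1,\nu_c)>0$.
\end{corollary}

\begin{proof}
For $\lambda>\lambda_c$ the graph $\Gamma_{1,\lambda}$ percolates, so $\kappa(\lambda)\ge1$. By continuity $\kappa(\lambda_c)\ge1$, so $\Gamma_{1,\lambda_c}$ percolates. Then $\theta_{1,\lambda_c}(y)>0$ for every $y\ge0$, and $c(1,\nu_c)=\int_0^\infty\theta_{1,\lambda_c}(y)e^{-y}\,dy>0$.
\end{proof}

\begin{theorem}\label{thm:more}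
\begin{enumerate}
\item[(a)] For $\lambda,\lambda'>0$ we have $\kappa(\lambda+\lambda')\ge\kappa(\lambda)+\kappa(\lambda')$. Hence $\kappa$ is strictly increasing, and $\lambda_c$ is the unique solution of $\kappa(\lambda)=1$.
\item[(b)] We have $1<\lambda_c\le4\ln(2+\sqrt2)$, that is, $\pi<\nu_c\le4\pi\ln(2+\sqrt2)<15.44$.
\item[(c)] The function $c(1,\cdot)$ is right-continuous. Hence
\[
\lim_{\nu\downarrow\nu_c}c(1,\nu)=c(1,\nu_c)>0=\lim_{\nu\uparrow\nu_c}c(1,\nu),
\]
and the transition is discontinuous.
\item[(d)] If $\lambda\ge\lambda_c$, there is $C(\lambda)<\infty$ such that for all $\ell\ge2$ the probability that some finite component has a span that contains $0$ and has length at least $\ell$ is at most $C(\lambda)/\ln\ell$.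
\end{enumerate}
\end{theorem}

Section~\ref{sec:toy} explains on an explicit model why the borderline $\kappa=1$ belongs to the percolating side. Section~\ref{sec:tools} collects the facts on Poisson processes that we use, and Section~\ref{sec:kappa} constructs $\kappa$. Section~\ref{sec:window} estimates the probability that a window of length $L$ contains an uncovered location, and Sections~\ref{sec:perc} and~\ref{sec:noperc} turn these estimates into the two directions of the criterion. Section~\ref{sec:crit} proves Theorem~\ref{thm:more}.

\section{The mechanism, for independent intervals}\label{sec:toy}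

Each edge covers an interval of the line, and an infinite component is prevented by locations that are not covered. Edges share endpoints and are dependent, so $q(L)$ has no formula. The mechanism is already visible if edges are replaced by independent intervals with the same symmetries.

Fix $\beta>0$ and $L>1$. Take a Poisson process on $\mathbb{R}\times[1,L)$ with intensity $\beta h^{-2}\,dx\,dh$, let each point $(x,h)$ stand for the interval $[x,x+h)$, and let $Z$ be the set of reals in none of these intervals. An interval of length $h$ contains $t$ when its left end lies in $(t-h,t]$, so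
\[
\mathbb{P}(t\in Z)=\exp\Bigl(-\beta\int_1^L h\cdot h^{-2}\,dh\Bigr)=L^{-\beta}.
\]
The parameter $\beta$ plays the role of $\kappa$. The expected Lebesgue measure of $Z\cap[0,2L)$ is $2L^{1-\beta}$, which puts the threshold at $\beta=1$. At $\beta=1$ this expectation equals $2$ for every $L$, and one might guess that $Z$ meets a window of length $L$ with probability bounded away from $0$. This guess is wrong, because $Z$ comes in clusters.

To see this, let $\beta=1$, scan a fine grid in $[0,L)$ from left to right, and let $A_x$ be the event that $x$ is the first grid point in $Z$. The event $A_x$ is determined by the intervals with left end at most $x$, and on $A_x$ none of them reaches beyond $x$. So for $1\le u\le L$, given $A_x$, the location $x+u$ is in $Z$ unless it is covered by an interval with left end in $(x,x+u]$, and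
\[
\mathbb{P}(x+u\in Z\mid A_x)=\exp\Bigl(-\int_1^L\min(h,u)\,h^{-2}\,dh\Bigr)=\frac1u\,e^{-1+u/L}\ge\frac1{eu}.
\]
The long intervals have been paid for at $x$, and a second uncovered location at distance $u$ costs only about $1/u$. Integrating over $u\in[1,L]$, the conditional expectation of $|Z\cap[0,2L)|$ given $A_x$ is at least $e^{-1}\ln L$. The events $A_x$ are disjoint and $\mathbb{E}|Z\cap[0,2L)|=2$, so the probability that some grid point is in $Z$ is at most $2e/\ln L$, however fine the grid.

At scale $L=2^j$ this bound is of order $1/j$, which tends to $0$ but is not summable. What must be excluded, however, is a finite component of size about $2^j$ around the origin, and such a component has two ends. If each end forces an uncovered location, and the two are far enough apart to be independent, the cost is of order $1/j^2$, and only finitely many scales can be cut off in this way. This places the borderline on the percolating side.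

Three things are needed to carry this over to $\Gamma_{1,\lambda}$. The identity $\mathbb{P}(t\in Z)=L^{-\beta}$ must be replaced by bounds on $q(L)$ that lose only a constant factor, since a logarithm has to be detected (Section~\ref{sec:kappa}). The independence used after the first grid point must be replaced by a correlation inequality (Section~\ref{sec:window}). And it must be shown that the ends of a finite component are uncovered, which is a geometric property of the adjacency rule (Section~\ref{sec:perc}).

\section{Poisson tools and the meaning of percolation}\label{sec:tools}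

We use the following standard facts about a Poisson process $\mathcal{P}$ with intensity $\lambda\sigma$.

\emph{Void probabilities and independence.} A measurable set $B$ contains no point with probability $e^{-\lambda\sigma(B)}$, and the restrictions of $\mathcal{P}$ to disjoint sets are independent Poisson processes. If $0<\sigma(B)<\infty$, then given that $B$ contains $n$ points, they are independent with law $\sigma(\cdot\cap B)/\sigma(B)$.

\emph{Superposition.} The union of independent Poisson processes with intensities $\lambda\sigma$ and $\lambda'\sigma$ is a Poisson process with intensity $(\lambda+\lambda')\sigma$.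

\emph{Harris--FKG inequality.} An event is \emph{decreasing} if it is preserved when points are removed. If $A$ and $B$ are decreasing, then $\mathbb{P}(A\cap B)\ge\mathbb{P}(A)\mathbb{P}(B)$; see \cite[Ch.~20]{LP}. Intersections of decreasing events are decreasing, so the inequality extends to finitely many events.

\emph{Mecke's formula.} For measurable $f\ge0$,
\[
\mathbb{E}\sum_{p\in\mathcal{P}}f(p,\mathcal{P})=\lambda\int\mathbb{E}f(p,\mathcal{P}\cup\{p\})\,\sigma(dp).
\]

A region whose horizontal section at height $h$ has length $w(h)$ has $\sigma$-measure $\int w(h)h^{-2}\,dh$. Two cases recur: for $\ell\ge1$ and $w>0$,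
\begin{equation}\label{eq:integrals}
\int_\ell^\infty w\,h^{-2}\,dh=\frac w\ell,\qquad\int_\ell^\infty\sqrt{\ell h}\;h^{-2}\,dh=2 .
\end{equation}
In particular a strip $[a,b]\times[1,\infty)$ has measure $b-a$. Almost surely every such strip contains finitely many points and all $x$-coordinates of points of $\mathcal{P}$ are distinct; we work on this event throughout. We write $\Gamma=\Gamma_{1,\lambda}$ and $\theta=\theta_{1,\lambda}$.

\begin{lemma}\label{lem:perc}
The following are equivalent: \textup{(i)} $\theta(y)>0$ for some $y\ge0$; \textup{(ii)} $\theta(y)>0$ for every $y\ge0$; \textup{(iii)} $c(1,\pi\lambda)>0$; \textup{(iv)} $\Gamma$ has an infinite component with positive probability; \textup{(v)} $\Gamma$ has an infinite component almost surely.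
\end{lemma}

\begin{proof}
The component of the added point $(0,e^y)$ consists of this point and the components in $\Gamma$ of its neighbors, and the set of neighbors grows with $y$. So $\theta$ is nondecreasing, and (i) implies (iii). If (iii) holds, then by Mecke's formula and translation invariance the expected number of neighbors of $(0,e^y)$ whose component in $\Gamma$ is infinite equals $\lambda\int_0^\infty2e^{(y+y')/2}\theta(y')e^{-y'}\,dy'>0$, which gives (ii); and (ii) contains (i). By Mecke's formula again, the expected number of points in a strip of width $1$ with an infinite component is $\lambda\int_0^\infty\theta(y)e^{-y}\,dy=\lambda c(1,\pi\lambda)$; countably many such strips fill the half-plane, so (iii) and (iv) are equivalent.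

The event $A$ in (iv) is invariant under horizontal translations, and such events have probability $0$ or $1$. Indeed, given $\varepsilon>0$, choose $n$ and an event $A'$ determined by the points in $[-n,n]\times[1,\infty)$ with $\mathbb{P}(A\triangle A')<\varepsilon$. The translate $A''$ of $A'$ by $3n$ is independent of $A'$ and also satisfies $\mathbb{P}(A\triangle A'')<\varepsilon$. Thus $\mathbb{P}(A)$ is within $2\varepsilon$ of $\mathbb{P}(A'\cap A'')=\mathbb{P}(A')^2$, hence within $4\varepsilon$ of $\mathbb{P}(A)^2$, and $\mathbb{P}(A)=\mathbb{P}(A)^2$. So (iv) and (v) are equivalent.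
\end{proof}

\section{The exponent $\kappa$}\label{sec:kappa}

For $1\le\ell\le L$ let $D(\ell,L)$ be the event that no edge between two points with heights in $[\ell,L)$ covers $0$. It is decreasing, and $q(L)=\mathbb{P}(D(1,L))$. The dilation by $1/\ell$ maps the points with heights in $[\ell,L)$ to a copy of the points with heights in $[1,L/\ell)$, so
\[
\mathbb{P}(D(\ell,L))=q(L/\ell).
\]
This is where $\alpha=1$ enters. We begin with two bounds that can be obtained by hand.

\begin{lemma}\label{lem:hand}
We have $q(2)\le1-(1-e^{-\lambda/4})^2$, and $q(L)\ge L^{-\lambda}$ for all $L\ge1$.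
\end{lemma}

\begin{proof}
The boxes $[-\frac12,0]\times[1,2)$ and $(0,\frac12]\times[1,2)$ have $\sigma$-measure $\frac12(1-\frac12)=\frac14$ each. A point in the first and a point in the second are at horizontal distance at most $1$, so they form an edge, and it covers $0$. This gives the first bound.

For the second, let $U_L=\{(x,h):1\le h<L,\ h\ge2|x|\}$, a cone with $\sigma(U_L)=\int_1^Lh\cdot h^{-2}\,dh=\ln L$. Suppose that $U_L$ contains no point, and let $(-a,h)$ and $(b,k)$ be points of height less than $L$ with $a\ge0$, $b>0$. Then $h<2a$ and $k<2b$, so $hk<4ab\le(a+b)^2$ and the points are not adjacent. Hence $D(1,L)$ holds, and $q(L)\ge e^{-\lambda\ln L}$.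
\end{proof}

For independent intervals the probability of not being covered is multiplicative across scales. For edges the obstacle is an edge from a low point to a high point. Such an edge needs its high endpoint in a region of measure $4$, whatever the scale, so excluding it costs a constant factor.

\begin{lemma}\label{lem:mult}
For $L_1,L_2\ge1$,
\[
e^{-4\lambda}q(L_1)q(L_2)\le q(L_1L_2)\le q(L_1)q(L_2).
\]
\end{lemma}

\begin{proof}
Write $\ell=L_1$ and $L=L_1L_2$. We have $D(1,L)\subset D(1,\ell)\cap D(\ell,L)$, and the last two events concern disjoint ranges of heights, so they are independent. This gives the upper bound.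

Let $V=\{(x,h):h\ge\ell,\ |x|\le\sqrt{\ell h}\}$; by \eqref{eq:integrals}, $\sigma(V)=4$. We claim that
\[
D(1,\ell)\cap D(\ell,L)\cap\{\mathcal{P}\cap V=\emptyset\}\subset D(1,L).
\]
Suppose that the three events on the left occur and that an edge with both heights below $L$ covers $0$. The heights are not both below $\ell$ and not both at least $\ell$, so we can name the endpoints $p,q$ with $h_p<\ell\le h_q$. Since $0$ lies between $x_p$ and $x_q$, we have $|x_q|\le|x_p-x_q|\le\sqrt{h_ph_q}\le\sqrt{\ell h_q}$, so $q\in V$, a contradiction. The three events are decreasing, and the Harris--FKG inequality gives the lower bound.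
\end{proof}

\begin{proposition}\label{prop:kappa}
The limit $\kappa(\lambda)$ in Theorem~\ref{thm:main} exists, and
\begin{equation}\label{eq:two}
L^{-\kappa}\le q(L)\le e^{4\lambda}L^{-\kappa}\qquad(L\ge1).
\end{equation}
Moreover $0<-\log_2q_\lambda(2)\le\kappa(\lambda)\le\lambda$, the function $\kappa$ is continuous, and $\kappa(\lambda+\lambda')\ge\kappa(\lambda)+\kappa(\lambda')$.
\end{proposition}

\begin{proof}
Let $g(t)=\ln q(e^t)$ for $t\ge0$. It is nonincreasing, because $D(1,L)$ shrinks as $L$ grows, and $g(t)\ge-\lambda t$ by Lemma~\ref{lem:hand}. Lemma~\ref{lem:mult} says that $g$ is subadditive and $g-4\lambda$ is superadditive. For $t\ge s>0$ we get $g(t)\le g(\lfloor t/s\rfloor s)\le\lfloor t/s\rfloor g(s)$, so $\limsup_{t\to\infty}g(t)/t\le g(s)/s$. Therefore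
\[
\limsup_{t\to\infty}\frac{g(t)}t\le\inf_{s>0}\frac{g(s)}s\le\liminf_{t\to\infty}\frac{g(t)}t ,
\]
the limit $-\kappa$ exists, it equals the infimum, and $-\kappa\ge-\lambda$. The inequality $g(s)/s\ge-\kappa$ is the lower bound in \eqref{eq:two}; for $L=2$ it reads $\kappa\ge-\log_2q(2)$, which is positive by Lemma~\ref{lem:hand}. Superadditivity gives $g(ns)-4\lambda\ge n(g(s)-4\lambda)$; dividing by $ns$ and letting $n\to\infty$ yields $-\kappa\ge(g(s)-4\lambda)/s$, the upper bound in \eqref{eq:two}.

For continuity, fix $L>1$. An edge between points of height less than $L$ has length less than $L$, so $D(1,L)$ is determined by the points in $B=(-L,L)\times[1,L)$. Let $m=\sigma(B)<\infty$, and let $a_n$ be the probability that $n$ independent points with law $\sigma(\cdot\cap B)/m$ have no edge covering $0$. Then $q_\lambda(L)=e^{-\lambda m}\sum_{n\ge0}a_n(\lambda m)^n/n!$ with $a_n\in[0,1]$ independent of $\lambda$, so $\lambda\mapsto q_\lambda(L)$ is continuous; it is also positive. By \eqref{eq:two},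
\[
0\le\kappa(\lambda)+\frac{\ln q_\lambda(L)}{\ln L}\le\frac{4\lambda}{\ln L},
\]
so $\kappa$ is a locally uniform limit of continuous functions. Both halves of Lemma~\ref{lem:mult} are used here: subadditivity alone makes $-\kappa$ an infimum of continuous functions, which gives only semicontinuity.

Finally, realize the process with intensity $(\lambda+\lambda')\sigma$ as a union of independent processes with intensities $\lambda\sigma$ and $\lambda'\sigma$. If $D(1,L)$ holds for the union, it holds for both parts, so $q_{\lambda+\lambda'}(L)\le q_\lambda(L)q_{\lambda'}(L)$. Take logarithms, divide by $\ln L$ and let $L\to\infty$.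
\end{proof}

\section{Cuts in a window}\label{sec:window}

Let $L\ge1$. Call $x\in\mathbb{R}$ an \emph{$L$-cut} if no edge between two points of height less than $L$ covers $x$, and let $Z_L$ be the set of $L$-cuts. Ignoring the points above height $L$ makes the dependence local, since the remaining edges have length less than $L$. We record four properties.
\begin{enumerate}
\item[(Z1)] The event $\{x\in Z_L\}$ is determined by the points in $(x-L,x+L)\times[1,L)$.
\item[(Z2)] $\mathbb{P}(x\in Z_L)=q(L)$, by translation invariance.
\item[(Z3)] $Z_L\subset Z_{L'}$ for $1\le L'\le L$.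
\item[(Z4)] If $x\in Z_L$, then $[x,x+\varepsilon)\subset Z_L$ for some $\varepsilon>0$. Indeed, take $\varepsilon$ so that no point has its first coordinate in $(x,x+\varepsilon)$; an edge covering a location in $[x,x+\varepsilon)$ then has its left end at most $x$, and so covers $x$.
\end{enumerate}
By (Z4), $Z_L$ meets an interval $[s,t)$ if and only if $|Z_L\cap[s,t)|>0$, and also if and only if it contains a member of a given countable dense subset of $[s,t)$. Let
\[
\rho(L)=\mathbb{P}\bigl(Z_L\cap[0,L)\ne\emptyset\bigr);
\]
by translation invariance, every window $[s,s+L)$ contains an $L$-cut with this probability. The next two propositions show that the behavior of $\rho$ changes at $\kappa=1$.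

\begin{proposition}\label{prop:upper}
If $\kappa\ge1$, then $\rho(L)\le2e^{7\lambda}/\ln L$ for all $L>1$.
\end{proposition}

\begin{proof}
We follow Section~\ref{sec:toy}. Fix $m\ge1$, let $\delta=2^{-m}L$, and for $0\le j<2^m$ let $A_j$ be the event that $j\delta\in Z_L$ and $i\delta\notin Z_L$ for $0\le i<j$. Fix $j$ and $u\in[1,L]$, and put $x=j\delta$. The difficulty is that $A_j$ is no longer determined by what lies to the left of $x$, and it is not a decreasing event. We split it into a part that lies to the left and a part that is decreasing in what lies to the right.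

\emph{Step 1: decoupling at the first cut.} Let $\omega_-$ and $\omega_+$ be the sets of points of height less than $L$ with first coordinate at most $x$ and greater than $x$; they are independent. Define three events:
\begin{itemize}
\item $B$: no point of $\omega_+$ is adjacent to a point of $\omega_-$;
\item $E$: each $i\delta$ with $0\le i<j$ is covered by an edge between two points of $\omega_-$;
\item $F_u$: no edge between two points of $\omega_+$ covers $x+u$.
\end{itemize}
Then $B=\{x\in Z_L\}$. On $B$, every edge below height $L$ lies inside $\omega_-$ or inside $\omega_+$. An edge covering $i\delta<x$ has its left end in $\omega_-$, and an edge covering $x+u$ has its right end in $\omega_+$. Hence $A_j=B\cap E$ and $A_j\cap\{x+u\in Z_L\}=B\cap E\cap F_u$. The event $E$ is determined by $\omega_-$ and $F_u$ by $\omega_+$. For fixed $\omega_-$, both $B$ and $F_u$ are decreasing events for the Poisson process $\omega_+$, so the Harris--FKG inequality gives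
\[
\mathbb{P}(A_j\cap\{x+u\in Z_L\})=\mathbb{E}\bigl[\mathbf{1}_E\,\mathbb{P}(B\cap F_u\mid\omega_-)\bigr]\ge\mathbb{E}\bigl[\mathbf{1}_E\,\mathbb{P}(B\mid\omega_-)\bigr]\mathbb{P}(F_u)=\mathbb{P}(A_j)\mathbb{P}(F_u).
\]

\emph{Step 2: the second cut costs only $q(u)$.} We show that $\mathbb{P}(F_u)\ge e^{-3\lambda}u^{-\kappa}$. Translate so that $x+u=0$. Then $F_u$ says that no edge joins a point $p\in(-u,0]\times[1,L)$ to a point $q\in(0,\infty)\times[1,L)$. Consider the events that $0\in Z_u$, that $(-u,0]\times[u,\infty)$ contains no point, and that $\{(z,k):k\ge u,\ 0<z\le\sqrt{uk}\}$ contains no point. They concern disjoint regions, so they are independent, and by (Z2) and \eqref{eq:integrals} their probabilities are $q(u)$, $e^{-\lambda}$ and $e^{-2\lambda}$. Suppose that all three occur and that $pq$ is an edge as above. The second event gives $h_p<u$. If $h_q<u$, the edge contradicts $0\in Z_u$. If $h_q\ge u$, then $0<x_q\le x_q-x_p\le\sqrt{uh_q}$, which contradicts the third event. So $\mathbb{P}(F_u)\ge e^{-3\lambda}q(u)$, and \eqref{eq:two} gives the claim.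

\emph{Step 3: comparison of measures.} The events $A_j$ are disjoint, and $j\delta+u\in[0,2L)$ for $u\in[1,L]$. By \eqref{eq:two}, (Z2), Fubini's theorem and Steps 1 and 2,
\begin{align*}
2e^{4\lambda}L^{1-\kappa}\ge2L\,q(L)=\mathbb{E}\,|Z_L\cap[0,2L)|
&\ge\sum_j\int_1^L\mathbb{P}(A_j\cap\{j\delta+u\in Z_L\})\,du\\
&\ge\mathbb{P}\Bigl(\bigcup_jA_j\Bigr)e^{-3\lambda}\int_1^Lu^{-\kappa}\,du .
\end{align*}
The union $\bigcup_jA_j$ is the event that some grid point is an $L$-cut, and by (Z4) it increases to $\{Z_L\cap[0,L)\ne\emptyset\}$ as $m\to\infty$. Thus $\rho(L)\,L^{\kappa-1}\int_1^Lu^{-\kappa}\,du\le2e^{7\lambda}$. The hypothesis $\kappa\ge1$ is used only now: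
\[
L^{\kappa-1}\int_1^Lu^{-\kappa}\,du=\int_1^L\Bigl(\frac Lu\Bigr)^{\kappa-1}\frac{du}u\ge\ln L .\qedhere
\]
\end{proof}

For $\kappa<1$ the expected measure $Lq(L)$ of the cuts in a window grows, but a large mean does not by itself make cuts likely. A second moment bound shows that the clustering is no worse than the mean.

\begin{proposition}\label{prop:lower}
If $\kappa<1$, there is $K=K(\lambda)<\infty$ with $\rho(L)\ge1/K$ for all $L\ge2$.
\end{proposition}

\begin{proof}
Let $X=|Z_L\cap[0,L)|$. By (Z2) and \eqref{eq:two}, $\mathbb{E}X=Lq(L)\ge L^{1-\kappa}$.

Let $s<t$ and $u=t-s$ with $2\le u\le L$. Below height $u/2$ the locations $s$ and $t$ do not interact, and above it we pay only once. If $s,t\in Z_L$, then $s\in Z_{u/2}$ and $t\in Z_{u/2}$ by (Z3), and no edge between points with heights in $[u/2,L)$ covers $s$. By (Z1) these three events are determined by the points in $(s-\frac u2,s+\frac u2)\times[1,\frac u2)$, in $(t-\frac u2,t+\frac u2)\times[1,\frac u2)$ and in $\mathbb{R}\times[\frac u2,L)$. These regions are disjoint because $s+\frac u2=t-\frac u2$. By independence and \eqref{eq:two},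
\begin{equation}\label{eq:twopoint}
\mathbb{P}(s,t\in Z_L)\le q(u/2)^2\,q(2L/u)\le e^{12\lambda}\,2^\kappa\,u^{-\kappa}L^{-\kappa}.
\end{equation}
For $u<2$ we use $\mathbb{P}(s,t\in Z_L)\le q(L)\le e^{4\lambda}L^{-\kappa}$. Integrating over $0\le s<t<L$, and using $\int_2^Lu^{-\kappa}\,du\le L^{1-\kappa}/(1-\kappa)$ and $L^{1-\kappa}\ge1$, both of which need $\kappa<1$, we obtain
\[
\mathbb{E}X^2\le2L\cdot L^{-\kappa}\Bigl(2e^{4\lambda}+e^{12\lambda}2^\kappa\frac{L^{1-\kappa}}{1-\kappa}\Bigr)\le KL^{2-2\kappa},\qquad K=4e^{4\lambda}+\frac{2^{1+\kappa}e^{12\lambda}}{1-\kappa}.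
\]
The Cauchy--Schwarz inequality $(\mathbb{E}X)^2\le\mathbb{E}X^2\cdot\mathbb{P}(X>0)$ gives $\rho(L)=\mathbb{P}(X>0)\ge1/K$.
\end{proof}

\begin{remark}\label{rem:sharp}
The bound \eqref{eq:twopoint} holds for every value of $\kappa$. When $\kappa=1$ it gives $\mathbb{E}X^2\le4e^{4\lambda}+4e^{12\lambda}\ln L$, while $\mathbb{E}X\ge1$, so $\rho(L)\ge(4e^{4\lambda}+4e^{12\lambda}\ln L)^{-1}$ for $L\ge2$. The order $1/\ln L$ in Proposition~\ref{prop:upper} is therefore exact at $\kappa=1$, and $\sum_j\rho(2^j)=\infty$ there. An argument that extracts only one cut per scale cannot give a summable bound.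
\end{remark}

\section{Finite components and percolation for $\kappa\ge1$}\label{sec:perc}

That every location is covered does not force a graph on the line to have an infinite component: join $n$ to $n+3$ for every even integer $n$. Every real number is covered, and every component is a single edge. In this example edges interleave without being connected. The adjacency rule of $\Gamma$ forbids this, as if the edges were drawn as arcs above the line and crossing arcs had to belong to one component.

\begin{lemma}\label{lem:planar}
If $uv$ and $pq$ are edges with $x_u<x_p<x_v<x_q$, then at least one of the pairs $up$, $pv$, $vq$ is adjacent.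
\end{lemma}

\begin{proof}
Put $a=\sqrt{h_u}$, $b=\sqrt{h_v}$, $c=\sqrt{h_p}$, $d=\sqrt{h_q}$, and suppose that none of the three pairs is adjacent: $x_p-x_u>ac$, $x_v-x_p>bc$, $x_q-x_v>bd$. The edge $uv$ jumps over $p$, which forces $p$ to be lower than $v$: from $ab\ge x_v-x_u>ac+bc$ we get $c<ab/(a+b)<b$. The edge $pq$ jumps over $v$, which forces $v$ to be lower than $p$: from $cd\ge x_q-x_p>bc+bd$ we get $b<cd/(c+d)<c$. The two conclusions contradict each other.
\end{proof}

\begin{lemma}\label{lem:seal}
Let $C$ be a finite component with at least two points and span $[a,b]$. Then no edge joins a point with first coordinate in $[a,b]$ to a point with first coordinate outside $[a,b]$.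
\end{lemma}

\begin{proof}
Let $pq$ be such an edge, with $x_p\in[a,b]$. The reflection $x\mapsto-x$ preserves adjacency, so we may assume $x_q>b$. Then $q\notin C$, hence $p\notin C$, and no point of $C$ has first coordinate $x_p$; in particular $a<x_p<b$. A path in $C$ from the leftmost to the rightmost point contains an edge $uv$ with $x_u<x_p<x_v\le b<x_q$. By Lemma~\ref{lem:planar}, $p$ or $q$ is adjacent to $u$ or $v$ and so lies in $C$, a contradiction.
\end{proof}

Thus a finite component seals off its span from all edges. To gain independence between the two ends we discard most of this information and look only below a height that is small compared with the span. For $j\ge3$ let $S_j$ be the event that some finite component has a span $[a,b]$ with $0\in[a,b]$ and $2^j\le b-a<2^{j+1}$.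

\begin{lemma}\label{lem:Sj}
For every $\lambda>0$ and $j\ge3$ we have $\mathbb{P}(S_j)\le64\,\rho(2^{j-2})^2$.
\end{lemma}

\begin{proof}
Let $L=2^{j-2}$, and suppose that $S_j$ occurs with span $[a,b]$, so $4L\le b-a<8L$. Since $a\le0\le b$, we have $a>-8L$ and $b<8L$.

The right end $b$ is an $L$-cut. An edge $pq$ below height $L$ that covers $b$ has $x_p\le b<x_q$ and $x_p>x_q-L>b-L>a$, which contradicts Lemma~\ref{lem:seal}.

The left end $a$ is covered by an edge of the component, so we step slightly to the left. Choose $a'\in(-8L,a)$ such that no point has first coordinate in $[a',a)$. An edge $pq$ below height $L$ that covers $a'$ has $x_p\le a'<a$, and $x_q>a'$ forces $x_q\ge a$, while $x_q<x_p+L<a+L<b$. This contradicts Lemma~\ref{lem:seal}, so $a'$ is an $L$-cut.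

Let $I_n=[nL,(n+1)L)$. Then $a'\in I_m$ and $b\in I_n$ for some $m\in\{-8,\dots,-1\}$ and $n\in\{0,\dots,7\}$. From $4L<b-a'<(n+1-m)L$ we get $n-m\ge4$. By (Z1) the events $\{Z_L\cap I_m\ne\emptyset\}$ and $\{Z_L\cap I_n\ne\emptyset\}$ are determined by the points with first coordinate in $((m-1)L,(m+2)L)$ and in $((n-1)L,(n+2)L)$. These ranges are disjoint, since $m+2\le n-1$, so the events are independent, each of probability $\rho(L)$. A union bound over at most $8\cdot8$ pairs $(m,n)$ completes the proof.
\end{proof}

\begin{proposition}\label{prop:tail}
If $\kappa(\lambda)\ge1$, there is $C(\lambda)<\infty$ such that for all $\ell\ge2$ the event $T_\ell$ that some finite component has a span containing $0$ of length at least $\ell$ satisfies $\mathbb{P}(T_\ell)\le C(\lambda)/\ln\ell$.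
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Sj} and Proposition~\ref{prop:upper}, $\mathbb{P}(S_j)\le M(j-2)^{-2}$ with $M=256e^{14\lambda}/(\ln2)^2$. Let $\ell\ge16$ and $j_0=\lfloor\log_2\ell\rfloor\ge4$. Then $T_\ell\subset\bigcup_{j\ge j_0}S_j$, so
\[
\mathbb{P}(T_\ell)\le M\sum_{j\ge j_0}\frac1{(j-2)^2}\le M\sum_{j\ge j_0}\Bigl(\frac1{j-3}-\frac1{j-2}\Bigr)=\frac M{j_0-3}.
\]
For $j_0\ge4$ we have $\log_2\ell<j_0+1\le5(j_0-3)$, so $\mathbb{P}(T_\ell)\le5M\ln2/\ln\ell$. For $2\le\ell<16$ the bound holds with any $C(\lambda)\ge\ln16$, since then $C(\lambda)/\ln\ell\ge1$.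
\end{proof}

It remains to see that, without an infinite component, arbitrarily long finite components around $0$ must exist. Scale invariance supplies them.

\begin{proposition}\label{prop:perc}
If $\kappa(\lambda)\ge1$, then $\Gamma_{1,\lambda}$ percolates.
\end{proposition}

\begin{proof}
For $i\ge1$ and $m=2^i$ consider the boxes $(-\frac m2,-\frac m4]\times[m,2m)$ and $[\frac m4,\frac m2)\times[m,2m)$. Each has $\sigma$-measure $\frac m4\bigl(\frac1m-\frac1{2m}\bigr)=\frac18$, so both contain a point with probability $(1-e^{-\lambda/8})^2>0$. Two such points are at horizontal distance between $m/2$ and $m$, and both heights are at least $m$, so they form an edge of length at least $m/2$ that covers $0$. For different $i$ the height ranges are disjoint and the events are independent. By the second Borel--Cantelli lemma, almost surely there are arbitrarily long edges covering $0$.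

Suppose that $\Gamma$ does not percolate. By Lemma~\ref{lem:perc} all components are finite almost surely. The component of an edge of length at least $\ell$ covering $0$ then has a span that contains $0$ and has length at least $\ell$. Hence $\mathbb{P}(T_\ell)=1$ for every $\ell$, which contradicts Proposition~\ref{prop:tail} for large $\ell$.
\end{proof}

\section{No percolation for $\kappa<1$}\label{sec:noperc}

An $L$-cut on each side of the origin separates the low points between the cuts from the low points outside. A cut says nothing about points above height $L$, and these must be kept away from the strip between the cuts. As in Lemma~\ref{lem:mult}, this costs a factor that does not depend on $L$.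

\begin{proposition}\label{prop:noperc}
If $\kappa(\lambda)<1$, then $\Gamma_{1,\lambda}$ does not percolate.
\end{proposition}

\begin{proof}
For $L\ge2$ let $W_L=\{(x,h):h\ge L,\ |x|\le2L+\sqrt{Lh}\}$. By \eqref{eq:integrals}, $\sigma(W_L)=4+4=8$. Let $H_L$ be the event that $Z_L$ meets $[-2L,-L)$, that $Z_L$ meets $[L,2L)$, and that $W_L$ contains no point. By (Z1) these three events are determined by the points in $(-3L,0)\times[1,L)$, in $(0,3L)\times[1,L)$ and in $W_L$, so they are independent. By Proposition~\ref{prop:lower},
\[
\mathbb{P}(H_L)=\rho(L)^2e^{-8\lambda}\ge K^{-2}e^{-8\lambda}=:\eta>0 .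
\]

Suppose that $H_L$ occurs, with $L$-cuts $a\in[-2L,-L)$ and $b\in[L,2L)$. We claim that no edge joins a point $p$ with $x_p\in(a,b]$ to a point $q$ with $x_q\notin(a,b]$. Since $|x_p|\le2L$ and $p\notin W_L$, we have $h_p<L$. If $h_q\ge L$, then $|x_q|\le|x_p|+\sqrt{h_ph_q}\le2L+\sqrt{Lh_q}$, so $q\in W_L$, which is excluded. If $h_q<L$, then either $x_p\le b<x_q$ and the edge covers $b$, or $x_q\le a<x_p$ and it covers $a$; both contradict $a,b\in Z_L$. Hence on $H_L$ every point with first coordinate in $[-L,L]$ has its component inside the strip over $(a,b]$, which contains finitely many points.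

The events $\bigcup_{k\ge n}H_{2^k}$ decrease in $n$ and have probability at least $\eta$, so with probability at least $\eta$ infinitely many $H_{2^k}$ occur. In that case every point has a finite component. Thus statement (v) of Lemma~\ref{lem:perc} fails, and $\Gamma$ does not percolate.
\end{proof}

Propositions~\ref{prop:kappa}, \ref{prop:perc} and~\ref{prop:noperc} together prove Theorem~\ref{thm:main}, and with it Corollary~\ref{cor:conj}.

\section{The critical intensity}\label{sec:crit}

Lemma~\ref{lem:hand} gives $\kappa(\lambda)\le\lambda$, which would yield only $\lambda_c\ge1$. The strict bound comes from slack in that proof. The inequality $4ab\le(a+b)^2$ is tight only for $a=b$, so a left point slightly inside the cone can be adjacent only to right points at a comparable distance from $0$ and just below the cone. On each scale we may therefore choose which of two thin regions to empty, and the choice gains a fixed factor per scale.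

\begin{lemma}\label{lem:strict}
For every $\lambda>0$ we have $\kappa(\lambda)<\lambda$.
\end{lemma}

\begin{proof}
Let $J\ge1$ be an integer, $L=9\cdot8^{J-1}$, and let $U_L$ be the cone from the proof of Lemma~\ref{lem:hand}. For $0\le j<J$ put
\begin{align*}
G_j&=\{(-a,h):\ 2\cdot8^j\le a<4\cdot8^j,\ 2a\le h<\tfrac94a\},\\
G_j'&=\{(b,k):\ 8^j\le b<8^{j+1},\ \tfrac{16}9b\le k<2b\}.
\end{align*}
Heights in $G_j$ lie in $[4,9\cdot8^j)\subset[1,L)$, so $G_j\subset U_L$. Heights in $G_j'$ exceed $1$, and $G_j'$ is disjoint from $U_L$ because $k<2b$. All these $2J$ sets are pairwise disjoint. The expected numbers of points in $G_j$ and $G'_j$ are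
\[
\gamma=\lambda\int_{2\cdot8^j}^{4\cdot8^j}\Bigl(\frac1{2a}-\frac4{9a}\Bigr)da=\frac{\lambda\ln2}{18},\qquad\gamma'=\lambda\int_{8^j}^{8^{j+1}}\Bigl(\frac9{16b}-\frac1{2b}\Bigr)db=\frac{3\lambda\ln2}{16}.
\]
Let $A$ be the event that $U_L\setminus\bigcup_jG_j$ contains no point and that, for each $j<J$, at least one of $G_j$ and $G_j'$ contains no point.

We claim that $A\subset D(1,L)$. On $A$, let $(-a,h)$ and $(b,k)$ be points of height less than $L$ with $a\ge0$ and $b>0$; we must show $hk<(a+b)^2$. The right point is not in $U_L$, so $k<2b$. If $h<2a$, then $hk<4ab\le(a+b)^2$. Otherwise the left point is in $U_L$, hence in some $G_j$; then $h<\frac94a$ and $G_j'$ contains no point. There are two cases. If $8^j\le b<8^{j+1}$, then $k<\frac{16}9b$, and $hk<\frac94\cdot\frac{16}9ab=4ab\le(a+b)^2$. If not, then $b<8^j\le a/2$ or $b\ge8^{j+1}>2a$, so $(b-2a)(b-\frac a2)\ge0$. Expanding gives $a^2+b^2\ge\frac52ab$, so $(a+b)^2\ge\frac92ab>hk$.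

By independence over disjoint regions,
\[
q(L)\ge e^{-(\lambda\ln L-J\gamma)}\bigl(e^{-\gamma}+(1-e^{-\gamma})e^{-\gamma'}\bigr)^J=L^{-\lambda}\bigl(1+(e^\gamma-1)e^{-\gamma'}\bigr)^J .
\]
Since $J/\ln L\to1/\ln8$ as $J\to\infty$, we obtain
\[
\kappa(\lambda)\le\lambda-\frac{\ln\bigl(1+(e^\gamma-1)e^{-\gamma'}\bigr)}{\ln8}<\lambda .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(a) The inequality is part of Proposition~\ref{prop:kappa}, and since $\kappa>0$ it makes $\kappa$ strictly increasing. By Theorem~\ref{thm:main}, $\kappa<1$ on $(0,\lambda_c)$ and $\kappa\ge1$ on $(\lambda_c,\infty)$. Continuity gives $\kappa(\lambda_c)=1$, and the solution is unique by strict monotonicity.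

(b) By (a) and Lemma~\ref{lem:strict}, $1=\kappa(\lambda_c)<\lambda_c$. For the upper bound let $\lambda_0=4\ln(2+\sqrt2)$. Since $(2+\sqrt2)^{-1}=1-1/\sqrt2$, we have $1-e^{-\lambda_0/4}=1/\sqrt2$, so $q_{\lambda_0}(2)\le\frac12$ by Lemma~\ref{lem:hand}. Proposition~\ref{prop:kappa} gives $\kappa(\lambda_0)\ge1$, and $\lambda_c\le\lambda_0$ by (a). Multiply by $\pi$; numerically, $\ln(2+\sqrt2)<1.228$ and $4\pi\cdot1.228<15.44$.

(c) Fix $\lambda>0$ and $y\ge0$. For $\lambda'>\lambda$, realize $\Gamma_{1,\lambda'}$ by adding to $\mathcal{P}$ an independent Poisson process $\mathcal{Q}$ with intensity $(\lambda'-\lambda)\sigma$. Components only grow, so $\theta_{1,\lambda'}(y)\ge\theta_{1,\lambda}(y)$. Let $C$ be the component of the added point $(0,e^y)$ before $\mathcal{Q}$ is added. The locations adjacent to a given point of height $h$ have $\sigma$-measure $\int_1^\infty2\sqrt{hk}\,k^{-2}\,dk=4\sqrt h$. If $C$ is finite and no point of $\mathcal{Q}$ is adjacent to a point of $C$, then $C$ is still a component after $\mathcal{Q}$ is added. Conditioning on $\mathcal{P}$,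
\[
0\le\theta_{1,\lambda'}(y)-\theta_{1,\lambda}(y)\le\mathbb{E}\Bigl[\mathbf{1}_{\{C\text{ finite}\}}\Bigl(1-\exp\Bigl(-4(\lambda'-\lambda)\sum_{p\in C}\sqrt{h_p}\Bigr)\Bigr)\Bigr],
\]
and the right side tends to $0$ as $\lambda'\downarrow\lambda$ by dominated convergence. A second application of dominated convergence, to $c(1,\nu)=\int_0^\infty\theta_{1,\nu/\pi}(y)e^{-y}\,dy$, shows that $c(1,\cdot)$ is right-continuous. The displayed limits follow from Corollary~\ref{cor:conj} and from $c(1,\nu)=0$ for $\nu<\nu_c$.

(d) If $\lambda\ge\lambda_c$, then $\kappa(\lambda)\ge1$ by (a), and the statement is Proposition~\ref{prop:tail}.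
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
Nikolaos Fountoulakis and Tobias M\"uller, \emph{Law of large numbers for the largest component in a hyperbolic model of complex networks}, arXiv:1604.02118 (2016).

\bibitem{LP}
Last and Penrose, \emph{Lectures on the Poisson Process}.

\end{thebibliography}
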